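# Khintchine's convergence condition on non-degenerate manifolds, without monotonicity

## 1. Counting vectors of height $h$, and four tests of the count

The first guess today is "yes, by Borel–Cantelli". Here is the question it answers.

Throughout, $n$ and $d$ are positive integers. For $x\in\mathbb R$ let $\|x\|$ be the distance from $x$ to the nearest integer, and for $\mathbf a\in\mathbb Z^n$ let $|\mathbf a|_\infty=\max_i|a_i|$; we call this number the *height* of $\mathbf a$. Let $\Psi:\mathbb R\to\mathbb R^+$ be any positive function. We do not assume that it is monotone.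

**Definition.** A point $\mathbf y\in\mathbb R^n$ is *$\Psi$-approximable* if $\|\mathbf a\cdot\mathbf y\|<\Psi(|\mathbf a|_\infty)$ for infinitely many $\mathbf a\in\mathbb Z^n$.

For instance, with $n=2$ the point $(\frac12,\frac13)$ is $\Psi$-approximable for every $\Psi$: the vectors $\mathbf a=(2k,3k)$ give $\|\mathbf a\cdot\mathbf y\|=\|2k\|=0$.

Now let $\mathbf f:U\to\mathbb R^n$ be a map on an open set $U\subset\mathbb R^d$; think of a parametrized curve or surface. Suppose that
$$\sum_{h=1}^\infty h^{n-1}\Psi(h)<\infty. \tag{1}$$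
Is it true that for almost every $\mathbf x\in U$ (Lebesgue measure) the point $\mathbf f(\mathbf x)$ is not $\Psi$-approximable?

**Where the guess comes from.** Fix $\mathbf a\neq0$. As $x$ moves, $\mathbf a\cdot\mathbf f(x)$ modulo $1$ should be spread evenly, so $\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon$ should hold on a proportion about $2\varepsilon$ of $U$. A vector of height $h$ has a coordinate $\pm h$ and the others in $[-h,h]$, so there are at most
$$2n(2h+1)^{n-1}\le 2n3^{n-1}h^{n-1}$$
vectors of height $h$. Height $h$ should therefore cost measure at most a constant times $h^{n-1}\Psi(h)$; these costs have a finite sum, and Borel–Cantelli finishes.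

**First test: $\mathbf f$ the identity of $\mathbb R^n$.** The count is exact here. Let $\mathbf a\ne0$, say $a_i\ne0$, and let $y$ run over a unit cube with integer vertices. Fix all coordinates but $y_i$. When $y_i$ runs over its unit interval, $\mathbf a\cdot y$ runs linearly over an interval of length $|a_i|\in\mathbb N$, and the proportion of it with $\|\cdot\|<\varepsilon$ is $\min(2\varepsilon,1)$. By Fubini,
$$|\{y\in\text{cube}:\|\mathbf a\cdot y\|<\varepsilon\}|\le2\varepsilon. \tag{2}$$
So the guess is right for the identity.

**Second test: $\mathbf f(x)=(x,2x)$.** For $\mathbf a=(2k,-k)$ we have $\mathbf a\cdot\mathbf f(x)=0$ for all $x$. Every point is $\Psi$-approximable for every $\Psi$, and the guess is wrong. The curve must not lie in a rational line, and a condition that ensures this locally is needed: non-degeneracy, defined in Section 2.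

**Third test: the parabola $\mathbf f(x)=(x,x^2)$ on $(0,1)$.** Let $p\ge2$, $1\le q\le p/2$ and $\mathbf a=(-2pq,p^2)$, of height $h=p^2$. Since $\mathbf a\cdot\mathbf f(x)+q^2=(px-q)^2$, for $\varepsilon<1$ the inequality $\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon$ holds on the whole interval $|x-q/p|<\sqrt\varepsilon/p$, which lies in $(0,1)$ and has length $2\sqrt{\varepsilon/h}$. This exceeds $2\varepsilon$ as soon as $\varepsilon<1/h$. With $p=10$, $q=3$, $\varepsilon=10^{-4}$ the length is $2\cdot10^{-3}$, against the hoped-for $2\cdot 10^{-4}$. So the measure for a single vector can be far too large.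

Summing over the height is kinder. For $h=p^2$ there are at most $p/2$ such $q$, so these intervals cover a set of measure at most $\sqrt\varepsilon$, and
$$\sqrt\varepsilon\le h\varepsilon+h^{-1}$$
(consider $\varepsilon\ge h^{-2}$ and $\varepsilon<h^{-2}$ separately). The first term is the one we guessed, since $h^{n-1}\varepsilon=h\varepsilon$. The second does not involve $\varepsilon$, and $\sum_p p^{-2}<\infty$. The theorem will have this shape: the guessed term, outside an exceptional set whose measure is summable and which does not depend on $\Psi$.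

**Fourth test: a tolerance that depends on the vector.** Could we replace $\Psi(|\mathbf a|_\infty)$ by $\psi(\mathbf a)$ with $\sum_{\mathbf a}\psi(\mathbf a)<\infty$? If the heuristic held vector by vector, the answer would be yes. It is no: *for every $n\ge2$ there is $\psi:\mathbb Z^n\to\mathbb R^+$ with $\sum_{\mathbf a}\psi(\mathbf a)<\infty$ such that for $\mathbf f(x)=(x,x^2,\dots,x^n)$ and almost every $x\in(0,1)$ the inequality $\|\mathbf a\cdot\mathbf f(x)\|<\psi(\mathbf a)$ has infinitely many solutions $\mathbf a\in\mathbb Z^n$.*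

To see this, for integers $p\ge2$ and $0\le q\le p$ let $\mathbf a^{(p,q)}$ be the vector of coefficients of $x,\dots,x^n$ in $(px-q)^n$. The coefficients $p^n$ of $x^n$ and $-np^{n-1}q$ of $x^{n-1}$ determine $(p,q)$, so different pairs give different vectors. Put $\psi(\mathbf a^{(p,q)})=(p\log p)^{-n}$ and $\psi(\mathbf a)=e^{-|\mathbf a|_\infty}$ for all other $\mathbf a$. Then
$$\sum_{\mathbf a}\psi(\mathbf a)\le\sum_{p\ge2}(p+1)(p\log p)^{-n}+\sum_{\mathbf a}e^{-|\mathbf a|_\infty}<\infty ,$$
since $n\ge2$. The function $1/(p\log p)$ is decreasing with divergent sum, so by Khintchine's theorem almost every $x\in(0,1)$ has infinitely many $(p,q)$, $p\ge2$, with $|px-q|<1/(p\log p)<1$; as $0<px<p$, this forces $0\le q\le p$. Since $(px-q)^n=\mathbf a^{(p,q)}\cdot\mathbf f(x)+(-q)^n$, we get $\|\mathbf a^{(p,q)}\cdot\mathbf f(x)\|<(p\log p)^{-n}=\psi(\mathbf a^{(p,q)})$.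

A proof for general $\mathbf f$ must therefore use all the vectors of one height together. It cannot go vector by vector.

## 2. Non-degenerate maps, the theorem, and its reduction to one height

**Definition.** The map $\mathbf f$ is *non-degenerate at $\mathbf x_0\in U$* if for some $l\in\mathbb N$ it is $C^l$ on a small ball centered at $\mathbf x_0$ and there are $n$ partial derivatives of $\mathbf f$ at $\mathbf x_0$, of orders between $1$ and $l$, that are linearly independent over $\mathbb R$. We then say *$l$-nondegenerate*. The map is *non-degenerate* if it is non-degenerate at almost every point of $U$.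

Examples. For $(x,x^2)$ the derivatives $(1,2x)$ and $(0,2)$ are independent, so $l=2$ works at every point. For $(x,2x)$ all derivatives are multiples of $(1,2)$, so the map is degenerate everywhere. The map $(x_1,x_2)\mapsto(x_1,x_1^2)$ on $\mathbb R^2$ is non-degenerate with $l=2$, although its Jacobian matrix has rank $1$ everywhere.

**Theorem 1.** *Let $\mathbf f:U\to\mathbb R^n$ be a non-degenerate map, where $U$ is an open subset of $\mathbb R^d$. Then for any function $\Psi:\mathbb R\to\mathbb R^+$ such that the sum in (1) converges, for almost all $\mathbf x\in U$ the point $\mathbf f(\mathbf x)$ is not $\Psi$-approximable.*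

This is posed as a conjecture in Victor Beresnevich, "On a theorem of V. Bernik in the metrical theory of Diophantine approximation", arXiv:0802.1910 (2008). The case of an interval ($d=1$) is stated there as a ready generalization of that paper's main theorem on the curve $(x,x^2,\dots,x^n)$. We shall not use that case.

From now on $|\cdot|$ is Lebesgue measure of sets and the Euclidean norm of vectors in $\mathbb R^d$, and $B(x,\rho)$ is an open ball. All sets that we measure are Borel: they arise by countable operations from sets given by equations and inequalities between continuous functions, or are open.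

**Theorem 2.** *Let $\mathbf f:U\to\mathbb R^n$ be non-degenerate. For almost every $\mathbf x_0\in U$ there are a ball $V$ centered at $\mathbf x_0$ and constants $C,\gamma>0$ such that for every $\Psi:\mathbb R\to\mathbb R^+$ and every $T\ge1$*
$$\Big|\{x\in V:\|\mathbf a\cdot\mathbf f(x)\|<\Psi(|\mathbf a|_\infty)\text{ for some }\mathbf a\in\mathbb Z^n,\ |\mathbf a|_\infty\ge T\}\Big|\le C\Big(\sum_{h\ge T}h^{n-1}\Psi(h)+T^{-\gamma}\Big).$$

**Theorem 2 implies Theorem 1.** Each height has only finitely many vectors, so if $\mathbf f(x)$ is $\Psi$-approximable, the inequality holds for vectors of arbitrarily large height, and $x$ lies in the above set for every $T$. If (1) holds, the right side tends to $0$ as $T\to\infty$, so the points $x\in V$ with $\mathbf f(x)$ $\Psi$-approximable form a null set. The balls $V$ cover almost all of $U$; by Lindelöf countably many of them have the same union. $\square$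

Theorem 2 also applies to $\psi:\mathbb Z^n\to\mathbb R^+$ if $\sum_hh^{n-1}\max_{|\mathbf a|_\infty=h}\psi(\mathbf a)<\infty$: let $\Psi(h)$ be the maximum. By the fourth test, this maximum cannot be traded for summability of $\psi$.

The next statement isolates a single height $h$, with an exceptional set that serves a whole dyadic block of heights and all $\varepsilon$.

**Proposition 3.** *Let $\mathbf f$ be non-degenerate. For almost every $\mathbf x_0\in U$ there are a ball $V$ centered at $\mathbf x_0$, constants $C,\gamma>0$ and Borel sets $\mathrm{Bad}_t\subset V$ $(t=0,1,2,\dots)$ with $|\mathrm{Bad}_t|\le C2^{-\gamma t}$, such that for all $t\ge0$, all integers $h\in[2^t,2^{t+1})$ and all $\varepsilon>0$*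
$$\big|\{x\in V\setminus\mathrm{Bad}_t:\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon\text{ for some }\mathbf a\in\mathbb Z^n\text{ with }|\mathbf a|_\infty=h\}\big|\le Ch^{n-1}\varepsilon. \tag{3}$$

**Proposition 3 implies Theorem 2.** Let $2^\tau\le T<2^{\tau+1}$. A height $h\ge T$ lies in a block $[2^t,2^{t+1})$ with $t\ge\tau$. So the set in Theorem 2 is contained in $\bigcup_{t\ge\tau}\mathrm{Bad}_t$ together with the sets in (3) with $\varepsilon=\Psi(h)$, $h\ge T$. The latter have total measure at most $C\sum_{h\ge T}h^{n-1}\Psi(h)$, and $\sum_{t\ge\tau}C2^{-\gamma t}\le C'2^{-\gamma\tau}\le C'2^\gamma T^{-\gamma}$. $\square$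

It remains to prove Proposition 3.

## 3. Almost every point has one of two types

The purpose of this section is to discard null sets of points, so that at each remaining $\mathbf x_0$ either $\mathbf f$ is a submersion or we have usable second-order information. For $l\in\mathbb N$ let $N_l$ be the set of points of $U$ where $\mathbf f$ is $l$-nondegenerate. By continuity of the derivatives $N_l$ is open, and $\mathbf f\in C^l(N_l)$. Non-degeneracy means that $\bigcup_lN_l$ has full measure.

**Lemma 4.** *Let $g$ be differentiable on an open set $O\subset\mathbb R^d$ and $g=0$ on a measurable set $E\subset O$. Then $\nabla g=0$ almost everywhere on $E$.*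

*Proof.* Almost every point of $E$ is a density point of $E$. Let $x\in E$ be one, and suppose $w=\nabla g(x)\ne0$. Then $g(x+y)=w\cdot y+o(|y|)$, so $g(x+y)>0$ for all small $y\ne0$ in the cone $\{w\cdot y\ge|w||y|/2\}$. This cone occupies a fixed positive proportion of each ball around $0$, and near $x$ its translate misses $E$. So $x$ is not a density point, a contradiction. $\square$

**Lemma 5.** *(a) For each $i$, $\nabla f_i\ne0$ almost everywhere on $\bigcup_lN_l$.*

*(b) Let $n=2$ and $W_k=\partial_kf_1\,\partial_k^2f_2-\partial_kf_2\,\partial_k^2f_1$. For each $l\ge2$ and almost every $x\in N_l$ with $\operatorname{rank}D\mathbf f(x)<2$ the following holds: for each $i\in\{1,2\}$ there is $k=k(i)$ with $\partial_kf_i(x)\neq0$ and $W_k(x)\ne0$.*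

Example for (b): for $(x_1,x_2)\mapsto(x_1,x_1^2)$ we have $W_1=2$, $\partial_1f_1=1$, $\partial_1f_2=2x_1$. So $k(1)=k(2)=1$ works except on the null set $x_1=0$.

*Proof of (a).* Let $E=\{x\in N_l:\nabla f_i(x)=0\}$. The first derivatives of $f_i$ vanish on $E$. If $l\ge2$, Lemma 4 applied to them shows that the second derivatives vanish a.e. on $E$; iterate up to order $l$. At a point where all derivatives of $f_i$ of orders $1,\dots,l$ vanish, the derivatives of $\mathbf f$ of these orders have zero $i$-th coordinate and cannot span $\mathbb R^n$. So $|E|=0$.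

*Proof of (b).* Let $\{i,j\}=\{1,2\}$. By (a), at almost every point some $\partial_kf_i$ is non-zero. So it suffices to show that for each $k$ the set
$$E=\{x\in N_l:\operatorname{rank}D\mathbf f<2,\ \partial_kf_i\ne0,\ W_k=0\}$$
is null. On the open set $O=\{x\in N_l:\partial_kf_i\ne0\}$ define the functions, both in $C^{l-1}(O)$,
$$\lambda=\frac{\partial_kf_j}{\partial_kf_i},\qquad h_m=\partial_mf_j-\lambda\,\partial_mf_i\quad(1\le m\le d).$$

On $E$ the rank condition makes $\nabla f_j$ a multiple of $\nabla f_i\neq0$, and the $k$-th coordinate shows that the factor is $\lambda$. So $h_m=0$ on $E$ for all $m$. Also $\partial_k\lambda=\pm W_k/(\partial_kf_i)^2=0$ on $E$.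

The next aim is that all $\partial_p\lambda$ vanish, not only $\partial_k\lambda$. By Lemma 4, $\partial_kh_m=0$ a.e. on $E$. Since $\partial_k\lambda=0$ on $E$, this reads
$$\partial_k\partial_mf_j=\lambda\,\partial_k\partial_mf_i\quad\text{a.e. on }E,\text{ for every }m.$$
On the other hand, differentiating the identity $\partial_kf_j=\lambda\,\partial_kf_i$, valid on all of $O$, in direction $p$ gives
$$\partial_p\partial_kf_j=\lambda\,\partial_p\partial_kf_i+\partial_p\lambda\,\partial_kf_i .$$
Comparing with the previous display for $m=p$ gives $\partial_p\lambda\,\partial_kf_i=0$, hence $\partial_p\lambda=0$ a.e. on $E$, for all $p$.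

Iterating Lemma 4, all derivatives of $\lambda$ of orders $1,\dots,l-1$ vanish a.e. on $E$, and so do all derivatives of the $h_m$ of orders $0,\dots,l-1$. Expanding $\partial_\beta h_m$ by the Leibniz rule, only the term without derivatives of $\lambda$ survives: a.e. on $E$,
$$\partial_\beta\partial_mf_j=\lambda\,\partial_\beta\partial_mf_i\qquad\text{for all }m\text{ and all }|\beta|\le l-1.$$
So at almost every point of $E$ all derivatives of $\mathbf f$ of orders $1,\dots,l$ lie on one line in $\mathbb R^2$. This contradicts $x\in N_l$. Hence $|E|=0$. $\square$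

If $\mathbf x_0\in N_l$ and $\operatorname{rank}D\mathbf f(\mathbf x_0)<n$, the first derivatives do not span, so $l\ge2$; and for $n=1$ this set is null by Lemma 5(a). Hence almost every $\mathbf x_0\in U$ is of one of two types.

* **Type I:** $\mathbf f$ is $C^1$ near $\mathbf x_0$ and $\operatorname{rank}D\mathbf f(\mathbf x_0)=n$.
* **Type II:** $n\ge2$, $\mathbf x_0\in N_l$ with $l\ge2$, and if $n=2$ the conclusion of Lemma 5(b) holds at $\mathbf x_0$.

**Proposition 3 at type I points.** This is the first test of Section 1 after a change of variables. By the inverse function theorem, for a suitable choice of $d-n$ coordinates of $x$ the map $\Phi(x)=(\mathbf f(x),\text{these coordinates})$ is a $C^1$-diffeomorphism on a neighborhood of the closure of a ball $V$ centered at $\mathbf x_0$, with $|\det D\Phi|$ bounded below on $V$. The set $\Phi(V)$ lies in finitely many integer unit cubes of $\mathbb R^d$. By (2) and Fubini, $\{(y,z):\|\mathbf a\cdot y\|<\varepsilon\}$ has measure at most $2\varepsilon$ in each of them, so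
$$|\{x\in V:\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon\}|\le C\varepsilon\qquad(\mathbf a\ne0). \tag{4}$$
Summing over at most $2n3^{n-1}h^{n-1}$ vectors gives (3) with $\mathrm{Bad}_t=\emptyset$. $\square$

From (4) and Borel–Cantelli we also see that if $\operatorname{rank}D\mathbf f=n$ a.e., in particular if $n=1$, then for vector-dependent $\psi$ the condition $\sum_{\mathbf a}\psi(\mathbf a)<\infty$ does suffice.

The rest of the lecture is about type II points. There the single-vector bound (4) can fail, as it does for the parabola.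

## 4. A quoted theorem, the ball $V$, and the enlargement lemma

We use one published result as a black box: Theorem 1.4 of Bernik, Kleinbock, Margulis, *Khintchine-type theorems on manifolds: the convergence case for standard and multiplicative versions*, IMRN 2001.

**Theorem (BKM).** *Let $\mathbf g=(g_1,\dots,g_m)$ be $l$-nondegenerate at $\mathbf x_0$. Then there is a neighborhood $V_0$ of $\mathbf x_0$ such that for every ball $B\subset V_0$ there is $E>0$ such that for all $0<\delta\le1$, $K>0$, $T_1,\dots,T_m\ge1$ with*
$$P:=\frac{\delta KT_1\cdots T_m}{\max_iT_i}\le1$$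
*the set of $x\in B$ for which there is $\mathbf q\in\mathbb Z^m\setminus\{0\}$ with $\|\mathbf q\cdot\mathbf g(x)\|<\delta$, $|\nabla(\mathbf q\cdot\mathbf g)(x)|<K$, $|q_i|<T_i$ has measure at most $E\,\omega^{1/(d(2l-1))}|B|$, where $\omega=\max\big(\delta,P^{1/(m+1)}\big)$.*

We need it only with $l\ge2$, and only the fact that the exponent is positive: if $\delta$ and $P$ are bounded by constants times negative powers of $T$, so is the measure. It does not matter whether the gradient is measured in the sup norm or the Euclidean norm: the Euclidean condition is the stronger one, so its set is the smaller. For the parabola with $T_1=T_2=2T$, $\delta=T^{-1}$, $K=T^{-1/8}$ we get $P=2T^{-1/8}$, so for $P\le 1$ the bound is a negative power of $T$.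

**Choice of $V$.** Let $\mathbf x_0$ be of type II. Choose $r>0$ small, let $V=B(\mathbf x_0,r)$, $\tilde V=B(\mathbf x_0,2r)$, and let $Q$ be the closed cube centered at $\mathbf x_0$ with side $8r$ and edges parallel to the axes, so that the following hold.

1. $\mathbf f$ is $C^2$ on a neighborhood of $Q$. Fix $M\ge1$ with
$$|\nabla(\mathbf a\cdot\mathbf f)(x)-\nabla(\mathbf a\cdot\mathbf f)(y)|\le M|\mathbf a|_\infty|x-y|\qquad(x,y\in Q,\ \mathbf a\in\mathbb Z^n). \tag{5}$$
2. $V\subset V_0$ for the neighborhoods $V_0$ that BKM gives for $\mathbf f$ and, if $n\ge3$, for each $\mathbf f^{(j)}:=(f_i)_{i\ne j}$. The latter is $l$-nondegenerate at $\mathbf x_0$, because coordinate projections of spanning sets span.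
3. If $n=2$: for each $i$, with $k=k(i)$, both $\partial_kf_i$ and $W_k$ are non-vanishing on $Q$. As $Q$ is compact and connected, each has constant sign there and is bounded away from $0$.

For $n=2$ put $\mathbf f^{(j)}=f_i$ with $i\ne j$. Set $c_1=1/(8M)\le\frac18$ and $A=M^{1/2}$. For $\alpha=(\mathbf a,a_0)\in\mathbb Z^n\times\mathbb Z$ write $F_\alpha=\mathbf a\cdot\mathbf f+a_0$. Then $\nabla F_\alpha$ does not depend on $a_0$, and $\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon$ iff $|F_\alpha(x)|<\varepsilon$ for some $a_0\in\mathbb Z$. The letter $C$ denotes constants that depend only on $\mathbf f,\mathbf x_0,r$ and may change from line to line.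

**Enlargement.** Suppose $|F_\alpha|<\varepsilon$ at $x$ and the gradient there has size about $K$. Then $\{|F_\alpha|<\varepsilon\}$ is near $x$ a slab of thickness about $\varepsilon/K$, sitting inside the slab $\{|F_\alpha|<\delta\}$ of thickness about $\delta/K$. So it takes up a proportion about $\varepsilon/\delta$ of its enlargement. If the enlargements for different $\alpha$ have bounded overlap, the total measure is at most $C\varepsilon/\delta$. The picture is right as long as the gradient stays of size $K$ at distance $\delta/K$, which by (5) needs about $M|\mathbf a|_\infty\delta/K\le K$.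

**Lemma 6.** *Let $\mathbf a\ne0$ and $\varepsilon,\delta,K>0$ with*
$$\delta\le\frac{K^2}{M|\mathbf a|_\infty},\qquad\delta\le4Kr, \tag{6}$$
*and let $\rho=\delta/(4K)$. Let $S\subset\{x\in V:|F_\alpha(x)|<\varepsilon,\ K\le|\nabla F_\alpha(x)|<2K\}$ be measurable and $\mathcal N(S)=\bigcup_{x\in S}B(x,\rho/2)$. Then $\mathcal N(S)\subset\tilde V$; on $\mathcal N(S)$ we have $|F_\alpha|<\varepsilon+\delta$ and $K/2\le|\nabla F_\alpha|\le3K$; and*
$$|S|\le C_d\,\frac\varepsilon\delta\,|\mathcal N(S)|,$$
*where $C_d$ depends only on $d$.*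

*Proof.* By (6), $\rho\le r$ and $M|\mathbf a|_\infty\rho\le K/4$. So for $x\in S$ we have $B(x,\rho)\subset\tilde V\subset Q$, and by (5) the gradient on $B(x,\rho)$ differs from $\nabla F_\alpha(x)$ by at most $K/4$. Hence on $B(x,\rho)$ its length is between $3K/4$ and $9K/4$, and on $B(x,\rho/2)$
$$|F_\alpha|<\varepsilon+3K\cdot\frac\rho2=\varepsilon+\frac{3\delta}8<\varepsilon+\delta .$$

For the measure, let $x_1,\dots,x_N$ be a maximal subset of $S$ with mutual distances at least $\rho$; it is finite because $S$ is bounded. By maximality the balls $B(x_s,\rho)$ cover $S$, and the balls $B(x_s,\rho/2)\subset\mathcal N(S)$ are disjoint. Let $u=\nabla F_\alpha(x_s)/|\nabla F_\alpha(x_s)|$. On $B(x_s,\rho)$ the directional derivative satisfies $\partial_uF_\alpha\ge K-K/4\ge K/2$. So on each chord parallel to $u$ the set $\{|F_\alpha|<\varepsilon\}$ has length at most $4\varepsilon/K=16\rho\varepsilon/\delta$. With $v_m$ the volume of the unit ball of $\mathbb R^m$ ($v_0=1$), Fubini gives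
$$|S\cap B(x_s,\rho)|\le16\,\frac\varepsilon\delta\,v_{d-1}\rho^d=C_d\,\frac\varepsilon\delta\,|B(x_s,\rho/2)|,\qquad C_d=\frac{2^{d+4}v_{d-1}}{v_d}.$$
Sum over $s$. $\square$

**Overlap of scales.** Let $K$ run over numbers $2^sK_0$, $s\in\mathbb Z$. For fixed $\alpha$ and $y$ at most $3$ of them satisfy $K/2\le|\nabla F_\alpha(y)|\le3K$. Indeed, if the gradient is non-zero, such $K$ lie in $[z,6z]$ with $z=|\nabla F_\alpha(y)|/3$, and an interval $[z,6z]$ contains at most three terms of a geometric progression with ratio $2$; if the gradient is zero there are none.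

## 5. Large gradients, small gradients, and the gap between them

Fix $t$, put $T=2^t$ and let $h\in[T,2T)$. Two reductions. First, it suffices to treat $t\ge t_0$, with $t_0$ large depending on $\mathbf f,\mathbf x_0,r$: for $t<t_0$ take $\mathrm{Bad}_t=V$ and enlarge $C$. Second, we may assume
$$\varepsilon\le c_1T^{-(n-1)}, \tag{7}$$
because otherwise $h^{n-1}\varepsilon\ge c_1$, and (3) is trivial with $C\ge|V|/c_1$. All vectors $\mathbf a$ below have $|\mathbf a|_\infty=h<2T$ unless stated otherwise. The exceptional sets will depend on $T$ only, not on $h$ or $\varepsilon$.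

**Step A. Gradients $|\nabla F_\alpha(x)|\ge AT^{1/2}$, one vector at a time.** The purpose is to show that where the gradient is this large, the first guess is literally true. Fix $\mathbf a$. For $a_0\in\mathbb Z$ and $K=2^sAT^{1/2}$, $s\ge0$, apply Lemma 6 with $\delta=\frac14$ and $S$ the full set allowed. Condition (6) holds: $K^2/(M|\mathbf a|_\infty)\ge A^2T/(2MT)=\frac12$, and $4Kr\ge\frac14$ for $t\ge t_0$. By (7), $\varepsilon+\delta\le\frac18+\frac14<\frac12$. So at a point common to the enlargements for $a_0$ and $a_0'$ we have $|a_0-a_0'|<1$, that is, $a_0=a_0'$; and for fixed $a_0$ at most $3$ scales overlap. Hence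
$$|\{x\in V:\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon,\ |\nabla(\mathbf a\cdot\mathbf f)(x)|\ge AT^{1/2}\}|\le C_d\cdot4\varepsilon\cdot3|\tilde V|\le C\varepsilon .$$
Summing over the at most $Ch^{n-1}$ vectors of height $h$, this range contributes at most $Ch^{n-1}\varepsilon$, with no exceptional set.

Condition (6) is what stops this step: with $K$ much smaller than $T^{1/2}$ we may no longer take $\delta$ of constant size. In the third test of Section 1, $\mathbf a\cdot\mathbf f$ has zero derivative at $q/p$, and we saw that the single-vector bound is false there.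

**Step C. Gradients below $T^{-v}$, all heights at once.** The purpose is to remove the almost-critical points. Let $v=\frac14$ for $n\ge3$ and $v=\frac18$ for $n=2$, and let
$$\mathrm{BAD}_0=\Big\{x\in V:\exists\,\mathbf a\in\mathbb Z^n\setminus\{0\},\ |\mathbf a|_\infty<2T,\ \|\mathbf a\cdot\mathbf f(x)\|<c_1T^{-(n-1)},\ |\nabla(\mathbf a\cdot\mathbf f)(x)|<T^{-v}\Big\}.$$
In BKM for $\mathbf f$, with $m=n$ and all $T_i=2T$, we have
$$P=c_1T^{-(n-1)}\,T^{-v}\,(2T)^{n-1}\le CT^{-v},$$
which is at most $1$ for $t\ge t_0$. Since $n\ge2$, the number $\delta=c_1T^{-(n-1)}$ is also a negative power of $T$ up to a constant, so $|\mathrm{BAD}_0|\le CT^{-\gamma}$ for some $\gamma>0$. By (7), outside $\mathrm{BAD}_0$ no $x$ satisfies $|F_\alpha(x)|<\varepsilon$ and $|\nabla F_\alpha(x)|<T^{-v}$ with $|\mathbf a|_\infty=h$. This range contributes nothing.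

**If $\Psi$ were non-increasing, we would now be done.** Indeed (1) then gives
$$\sum_{H/2<h\le H}h^{n-1}\Psi(h)\ge c\,H^n\Psi(H)$$
with $c>0$ depending only on $n$; the left side tends to $0$, so $\Psi(h)\le T^{-n}$ for all $h\in[T,2T)$ once $T$ is large. Then in BKM we can take $\delta=T^{-n}$ and go all the way up to $K=AT^{1/2}$, since
$$P=T^{-n}\cdot AT^{1/2}\cdot(2T)^{n-1}\le CT^{-1/2}.$$
This bound is summable over $T=2^t$, so by Borel–Cantelli almost every $x\in V$ sees only finitely many solutions with gradient below $AT^{1/2}$; Step A handles the others.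

**Where this stops without monotonicity.** Convergence of (1) alone gives only $\Psi(h)=o(h^{-(n-1)})$. Take $\Psi(2^k)=2^{-k(n-1)}k^{-2}$ for $k\ge1$ and $\Psi(h)=e^{-h}$ at all other integers: then (1) converges. For $T=2^k$, $\delta=\Psi(T)$ and $K=AT^{1/2}$ the product $P$ is of order $T^{1/2}k^{-2}$, which is unbounded, and BKM says nothing. The obstruction is not an accident of BKM. That theorem treats *all* $\mathbf a$ with $|\mathbf a|_\infty<2T$ at once, and by Dirichlet's pigeonhole argument every $x$ has a vector $\mathbf a\ne0$ with $|\mathbf a|_\infty\le T$ and $\|\mathbf a\cdot\mathbf f(x)\|<T^{-n}$: the $(T+1)^n$ vectors of $\{0,\dots,T\}^n$ give more than $T^n$ values modulo $1$, so two of them fall in one of the $T^n$ half-open intervals of length $T^{-n}$. With $\varepsilon$ as large as $T^{-n}$ or more, no small exceptional set can absorb all heights, unless the gradient is restricted as well.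

So gradients from $T^{-v}$ to $AT^{1/2}$ remain, and we must use that only *one* height $h$ is in play.

## 6. Freezing the largest coordinate

If $|\mathbf a|_\infty=h$, some coordinate $a_j$ equals $\pm h$. Take two vectors $\mathbf a\ne\mathbf a'$ of height $h$ with the *same* $j$ and the same sign. Their difference has zero $j$-th coordinate, so it is a vector of $\mathbb Z^{n-1}$ paired with $\mathbf f^{(j)}$. If the two enlargements of Lemma 6 meet at a point, then near that point $(\mathbf a-\mathbf a')\cdot\mathbf f$ is within about $\delta$ of an integer and has gradient at most about $T^{1/2}$. For this system of $n-1$ functions, with $\delta$ of order $T^{-(n-1)}$, the BKM product is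
$$T^{-(n-1)}\cdot T^{1/2}\cdot T^{n-2}=T^{-1/2},$$
one factor of $T$ better than before. So outside a small exceptional set the enlargements are disjoint, and the total measure is at most about $\varepsilon/\delta$, of order $\varepsilon T^{n-1}$. That is what we want.

For the parabola with $j=2$ the difference is $bx+b_0$ with $b=a_1-a_1'$, and the gradient condition reads $|b|\le CT^{1/2}$: the points to discard are those within about $1/(T|b|)$ of a fraction with denominator $|b|\le CT^{1/2}$.

The enlargement condition (6) with $\delta$ of order $T^{-(n-1)}$ asks that $K^2\ge CT\cdot T^{-(n-1)}$. For $n\ge3$ this allows $K$ down to order $T^{-1/2}$ and below, well under the $T^{-1/4}$ where Step C takes over. For $n=2$ it stops at $K$ of order $1$. So put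
$$\kappa=T^{-1/4}\ (n\ge3),\qquad\kappa=1\ (n=2),$$
and treat gradients in $[\kappa,AT^{1/2})$ now. For $n=2$ the range $[T^{-1/8},1)$ is left for Section 7.

**Step B1. The exceptional sets.** Put $\delta=c_1T^{-(n-1)}$, so $\varepsilon\le\delta\le\frac18$. For $j=1,\dots,n$ let
$$\mathrm{BAD}_j=\Big\{x\in V:\exists\,\mathbf b\in\mathbb Z^{n-1}\setminus\{0\},\ |\mathbf b|_\infty<4T,\ \|\mathbf b\cdot\mathbf f^{(j)}(x)\|<5\delta,\ |\nabla(\mathbf b\cdot\mathbf f^{(j)})(x)|<4AT^{1/2}\Big\}.$$
The purpose of this step is to show that $|\mathrm{BAD}_j|\le CT^{-\gamma}$ for some $\gamma>0$.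

*Let $n\ge3$.* Apply BKM to $\mathbf f^{(j)}$ with $m=n-1$, $T_i=4T$, and $5\delta\le\frac58$, $4AT^{1/2}$ in place of $\delta$, $K$. Then
$$P=5\delta\cdot4AT^{1/2}\cdot(4T)^{n-2}\le CT^{-1/2},$$
which is at most $1$ for $t\ge t_0$, and the claim follows.

*Let $n=2$* and $\{i\}=\{1,2\}\setminus\{j\}$, $k=k(i)$. Here we count directly. Since $|\nabla f_i|\ge|\partial_kf_i|$ is bounded below on $Q$, the gradient condition forces $1\le|b|\le CT^{1/2}$. For each such $b$, as $f_i$ is bounded on $V$, at most $C|b|$ integers $b_0$ admit some $x\in V$ with $|bf_i(x)+b_0|<5\delta<1$. For each pair $(b,b_0)$ the function $bf_i+b_0$ is monotone with slope at least $c|b|$ in absolute value, $c>0$ a constant, on each chord of $V$ parallel to the $x_k$-axis, so Fubini gives $|\{x\in V:|bf_i(x)+b_0|<5\delta\}|\le C\delta/|b|$. Hence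
$$|\mathrm{BAD}_j|\le\sum_{1\le|b|\le CT^{1/2}}C|b|\cdot\frac{C\delta}{|b|}\le CT^{1/2}\delta\le CT^{-1/2}.$$

**Step B2. Preparing the enlargements.** Fix $j\in\{1,\dots,n\}$ and $\sigma=\pm1$. Consider all $\alpha=(\mathbf a,a_0)$ with $|\mathbf a|_\infty=h$, $a_j=\sigma h$, and all $K=2^{-s}AT^{1/2}$, $s\ge1$, with $K>\kappa/2$. The smallest such $K$ is at most $\kappa$, so the intervals $[K,2K)$ cover $[\kappa,AT^{1/2})$. Condition (6) holds for $t\ge t_0$. First,
$$\frac{K^2}{M|\mathbf a|_\infty}\ge\frac{K^2}{2MT}\ge\frac{\kappa^2}{8MT}=c_1\kappa^2T^{-1}\ge\delta :$$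
for $n=2$ the last two quantities are both $c_1T^{-1}$, and for $n\ge3$ we have $\kappa^2T^{-1}=T^{-3/2}\ge T^{-2}\ge T^{-(n-1)}$. Second, $\delta\le2\kappa r\le4Kr$ for $t\ge t_0$. Put
$$S_{\alpha,K}=\{x\in V\setminus\mathrm{BAD}_j:|F_\alpha(x)|<\varepsilon,\ K\le|\nabla F_\alpha(x)|<2K\},\qquad\mathcal N_{\alpha,K}=\mathcal N(S_{\alpha,K}).$$

**Step B3. The enlargements have bounded overlap.** We claim that *each $y\in\tilde V$ lies in at most $3$ of the sets $\mathcal N_{\alpha,K}$.* For a fixed $\alpha$ at most $3$ values of $K$ occur at $y$, by the overlap of scales. So it suffices that $\mathcal N_{\alpha,K}\cap\mathcal N_{\alpha',K'}=\emptyset$ whenever $\alpha\neq\alpha'$.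

Suppose $y$ lies in this intersection. By symmetry let $K\ge K'$. Choose $x\in S_{\alpha,K}$ with $|x-y|<\rho/2$, where $\rho=\delta/(4K)$, and put $R=F_\alpha-F_{\alpha'}$. Lemma 6 gives, at $y$,
$$|R(y)|<2(\varepsilon+\delta)\le4\delta,\qquad|\nabla R(y)|\le3K+3K'\le6K .$$
We carry this back to $x$, since $x$ is the point we know to be outside $\mathrm{BAD}_j$. We have $|\mathbf a-\mathbf a'|_\infty\le2h$, and $Mh\rho\le K/4$ by (6). Thus on the segment $[x,y]\subset Q$, by (5) applied to $\mathbf a-\mathbf a'$,
$$|\nabla R|\le6K+M\cdot2h\cdot\frac\rho2\le6K+\frac K4\le7K .$$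
Therefore
$$|R(x)|<4\delta+7K\cdot\frac\rho2=4\delta+\frac{7\delta}8<5\delta,\qquad|\nabla R(x)|\le7K\le\tfrac72AT^{1/2}<4AT^{1/2},$$
using $K\le\frac12AT^{1/2}$.

If $\mathbf a=\mathbf a'$, then $R=a_0-a_0'$ is a non-zero integer of absolute value less than $5\delta\le\frac58$, which is impossible. If $\mathbf a\ne\mathbf a'$, then $\mathbf b=(a_i-a_i')_{i\ne j}\ne0$, because $a_j=a_j'=\sigma h$. Moreover $|\mathbf b|_\infty\le2h<4T$ and $R=\mathbf b\cdot\mathbf f^{(j)}+(a_0-a_0')$. So $x\in\mathrm{BAD}_j$, contradicting $x\in S_{\alpha,K}$. The claim is proved.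

**Step B4. Summation.** By Lemma 6 and the claim,
$$\sum_{\alpha,K}|S_{\alpha,K}|\le C_d\,\frac\varepsilon\delta\cdot3|\tilde V|\le C\varepsilon T^{n-1}\le Ch^{n-1}\varepsilon .$$
Every vector of height $h$ belongs to one of the $2n$ pairs $(j,\sigma)$. So gradients in $[\kappa,AT^{1/2})$ contribute at most $Ch^{n-1}\varepsilon$ outside $\bigcup_j\mathrm{BAD}_j$.

For $n\ge3$ we have $\kappa=T^{-1/4}=T^{-v}$, and all gradients are now covered.

## 7. The case $n=2$: gradients between $T^{-1/8}$ and $1$

For $K<1$ condition (6) forces $\delta$ down to order $K^2/T$, below $T^{-1}$. Bounded overlap alone would then give only $\varepsilon/\delta$, of order $\varepsilon T/K^2$: for $K$ near $T^{-1/8}$ this loses a factor $T^{1/4}$. We shall earn it back by showing that the sets which contain the enlargements have total measure at most $CT^{-1/4}$, so that the crude bound $3|\tilde V|$ for the sum of the measures of the enlargements is wasteful. The input is elementary: along suitable lines $F_\alpha$ is strongly convex or concave.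

**Step D1. Reduction to a measure sum.** Let $n=2$. Fix $j$, $\sigma=\pm1$, let $i\ne j$ and $k=k(i)$. Consider all $\alpha$ with $|\mathbf a|_\infty=h$ and $a_j=\sigma h$; such $\alpha$ is given by $m:=a_i$, $|m|\le h$, and $a_0$. Apply Lemma 6 with
$$\delta=c_1T^{-5/4},\qquad K=2^{-s},\ s\ge1,\ K>\tfrac12T^{-1/8},$$
and $S$ the full set allowed; the intervals $[K,2K)$ cover $[T^{-1/8},1)$. Condition (6) holds, as $K^2/(2MT)\ge T^{-1/4}/(8MT)=\delta$, and $\delta\le4Kr$ for $t\ge t_0$. By (7), $\varepsilon+\delta\le2c_1/T$, and $3K\le\frac32$. So all enlargements belonging to $\alpha$ lie in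
$$E_\alpha=\{x\in\tilde V:|F_\alpha(x)|<2c_1/T,\ |\nabla F_\alpha(x)|\le\tfrac32\},$$
with overlap at most $3$ for fixed $\alpha$. By Lemma 6 these $\alpha$ contribute at most
$$C\,\frac\varepsilon\delta\sum_\alpha|E_\alpha|\le C\varepsilon T^{5/4}\sum_\alpha|E_\alpha| . \tag{8}$$
We claim that
$$\sum_\alpha|E_\alpha|\le CT^{-1/4}. \tag{9}$$
By Fubini it suffices to prove $\sum_\alpha|E_\alpha\cap\ell|_1\le CT^{-1/4}$ uniformly over all lines $\ell$ parallel to the $x_k$-axis that meet $\tilde V$; here $|\cdot|_1$ is length.

**Step D2. A coordinate on $\ell$ that makes one function linear.** On the segment $\ell\cap Q$ use $y=f_i$ as coordinate. This is a legitimate $C^2$ coordinate, since $|\partial_kf_i|\in[c_2,c_2']$ on $Q$ with $c_2>0$. Let $Y$ be the interval that it covers and write $f_j=\varphi(y)$. Then $\varphi'=\partial_kf_j/\partial_kf_i$ and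
$$\varphi''=\frac{\partial_kf_i\,\partial_k^2f_j-\partial_kf_j\,\partial_k^2f_i}{(\partial_kf_i)^3}=\frac{\pm W_k}{(\partial_kf_i)^3}.$$
This is why Lemma 5(b) was needed: $\varphi''$ has constant sign and $|\varphi''|\in[\mu,\mu']$ with $\mu>0$, the constants not depending on $\ell$. For the parabola with $j=2$ we have $y=x$ and $\varphi(y)=y^2$. In this coordinate $F_\alpha$ becomes
$$\Phi_\alpha(y)=\sigma h\varphi(y)+my+a_0 .$$
On $E_\alpha\cap\ell$ we have $|\Phi_\alpha'|=|\partial_kF_\alpha|/|\partial_kf_i|\le C_2:=\frac3{2c_2}$. Also $\mu T\le|\Phi_\alpha''|\le2\mu'T$ on $Y$, with constant sign.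

**Step D3. Each $E_\alpha\cap\ell$ has length at most $C/T$.** The derivative $\Phi_\alpha'$ is strictly monotone with speed at least $\mu T$. So $\{y\in Y:|\Phi_\alpha'|\le1\}$ is an interval, possibly empty, of length at most $2/(\mu T)$. The set $\{y\in Y:|\Phi_\alpha'|>1\}$ consists of at most two intervals. On each of them $\Phi_\alpha$ is monotone with slope greater than $1$ in absolute value, so $\{|\Phi_\alpha|<2c_1/T\}$ has length at most $4c_1/T$ there. Altogether $\{y\in Y:|\Phi_\alpha|<2c_1/T\}$ has length at most $C/T$, and since $|dy/dx_k|\ge c_2$, also $|E_\alpha\cap\ell|_1\le C/T$.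

**Step D4. At most $CT^{3/4}$ of the $\alpha$ matter on $\ell$.** Let $\mathcal A_\ell$ be the set of $\alpha$ with $E_\alpha\cap\ell\ne\emptyset$. It is finite, since $|m|\le h$ and then $a_0$ is bounded. The purpose is to show $\#\mathcal A_\ell\le CT^{3/4}$. The device is once more to enlarge and count overlaps, now with long intervals.

For $\alpha\in\mathcal A_\ell$ choose $y_\alpha\in Y$ corresponding to a point of $E_\alpha\cap\ell$, and let
$$J_\alpha=[y_\alpha-T^{-3/4},\,y_\alpha+T^{-3/4}].$$
Points of $\tilde V\cap\ell$ have distance at least $2r$ from the ends of $\ell\cap Q$, so $y_\alpha$ has distance at least $2rc_2$ from the ends of $Y$, and $J_\alpha\subset Y$ for $t\ge t_0$. By Taylor's formula at $y_\alpha$, for $y\in J_\alpha$,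
$$|\Phi_\alpha'(y)|\le C_2+2\mu'T\cdot T^{-3/4}\le C_3T^{1/4}, \tag{10}$$
$$|\Phi_\alpha(y)|\le\frac{2c_1}T+C_2T^{-3/4}+\mu'T\cdot T^{-3/2}\le C_4T^{-1/2}. \tag{11}$$
Let $\nu(y)=\#\{\alpha\in\mathcal A_\ell:y\in J_\alpha\}$.

*Bound for $\nu$ everywhere.* By (10), $|\sigma h\varphi'(y)+m|\le C_3T^{1/4}$, so at a given $y$ at most $2C_3T^{1/4}+1$ values of $m$ occur. For given $m$, (11) allows at most one $a_0$ once $C_4T^{-1/2}<\frac12$, which holds for $t\ge t_0$. So $\nu(y)\le CT^{1/4}$ for all $y\in Y$.

*The set where $\nu\ge2$ is small.* Let $\nu(y)\ge2$. By the uniqueness of $a_0$, two different $\alpha$ counted at $y$ have different $m$. Subtract the two functions: the term $\sigma h\varphi$ cancels, because the coordinate $a_j$ is frozen, and we get integers $b\ne0$, $b_0$ with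
$$|b|\le2C_3T^{1/4},\qquad|by+b_0|\le2C_4T^{-1/2}.$$
Since $Y$ lies in a fixed bounded interval, for each $b$ at most $C|b|$ values of $b_0$ are possible, and each pair $(b,b_0)$ gives an interval of length at most $4C_4T^{-1/2}/|b|$. So the set of such $y$ has measure at most
$$\sum_{1\le|b|\le2C_3T^{1/4}}C|b|\cdot\frac{T^{-1/2}}{|b|}\le CT^{-1/4}.$$

Integrating $\nu$ over $Y$, with $\nu\le1$ off this small set,
$$2T^{-3/4}\,\#\mathcal A_\ell=\int_Y\nu\,dy\le|Y|+CT^{1/4}\cdot T^{-1/4}\le C ,$$
that is, $\#\mathcal A_\ell\le CT^{3/4}$.

**Step D5. Summation.** By D3 and D4, $\sum_\alpha|E_\alpha\cap\ell|_1\le CT^{3/4}\cdot T^{-1}=CT^{-1/4}$, which proves (9). By (8) the contribution of these $\alpha$ is at most $C\varepsilon T^{5/4}\cdot T^{-1/4}=C\varepsilon T\le C\varepsilon h$. Summing over the four pairs $(j,\sigma)$, gradients in $[T^{-1/8},1)$ contribute at most $Ch\varepsilon=Ch^{n-1}\varepsilon$, with no new exceptional set.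

## 8. Adding the gradient ranges

At a type II point the ranges of $|\nabla F_\alpha(x)|$ are exhausted as follows.

* $n\ge3$: $[AT^{1/2},\infty)$ by Step A, $[T^{-1/4},AT^{1/2})$ by Steps B1–B4, $[0,T^{-1/4})$ by Step C.
* $n=2$: $[AT^{1/2},\infty)$ by Step A, $[1,AT^{1/2})$ by Steps B1–B4, $[T^{-1/8},1)$ by Steps D1–D5, $[0,T^{-1/8})$ by Step C.

For $t\ge t_0$ put
$$\mathrm{Bad}_t=\mathrm{BAD}_0\cup\bigcup_{j=1}^n\mathrm{BAD}_j .$$
These sets depend on $T=2^t$ only, and $|\mathrm{Bad}_t|\le C2^{-\gamma t}$ with $\gamma$ the smallest of the finitely many exponents found in Steps B1 and C. If $x\in V\setminus\mathrm{Bad}_t$ and $\|\mathbf a\cdot\mathbf f(x)\|<\varepsilon$ for some $\mathbf a$ of height $h$, then $|F_\alpha(x)|<\varepsilon$ for some $\alpha=(\mathbf a,a_0)$, and $x$ is counted in one of the ranges above. Their contributions add up to at most $Ch^{n-1}\varepsilon$, which is (3). Together with the type I points of Section 3 this proves Proposition 3, hence Theorem 2, and hence Theorem 1: for every non-degenerate $\mathbf f:U\to\mathbb R^n$, $U\subset\mathbb R^d$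 open, and every $\Psi:\mathbb R\to\mathbb R^+$ with $\sum_hh^{n-1}\Psi(h)<\infty$, for almost all $\mathbf x\in U$ the point $\mathbf f(\mathbf x)$ is not $\Psi$-approximable. $\blacksquare$
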